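\title{Additivity of measure, additivity of strong measure zero, and the bounding number}

\begin{abstract}
Let $\mathcal{N}$ be the ideal of Lebesgue null sets, $\mathcal{SN}$ the ideal of strong measure zero sets, and $\mathfrak{b}$ the bounding number. We show that each of $\mathrm{add}(\mathcal{N})<\mathrm{add}(\mathcal{SN})<\mathfrak{b}$ and $\mathrm{add}(\mathcal{N})<\mathfrak{b}<\mathrm{add}(\mathcal{SN})$ is consistent with ZFC. More generally, over a model of GCH the three cardinals can be given any uncountable regular values compatible with $\mathrm{add}(\mathcal{N})\le\min\{\mathfrak{b},\mathrm{add}(\mathcal{SN})\}$. The models are finite support iterations of ccc posets. The main ingredient is a localization forcing on a bounded product whose width is a previously added Cohen real.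
\end{abstract}

\section{Introduction}\label{sec:intro}

For a finite binary string $s$ let $[s]=\{x\in2^\omega:s\subseteq x\}$. A set $X\subseteq2^\omega$ has \emph{strong measure zero} if for every $f\in\omega^\omega$ there is $\sigma\in\prod_{n<\omega}2^{f(n)}$ with $X\subseteq\bigcup_{n<\omega}[\sigma(n)]$. On the real line the corresponding condition reads: for every sequence $(\varepsilon_n)_{n<\omega}$ of positive reals there are intervals $I_n$ with $|I_n|\le\varepsilon_n$ and $X\subseteq\bigcup_nI_n$. A null set has covers of small total measure; a strong measure zero set has covers in which the size of every single piece is prescribed in advance. We write $\mathcal{N}$ for the $\sigma$-ideal of Lebesgue null subsets of $2^\omega$ and $\mathcal{SN}$ for the $\sigma$-ideal of strong measure zero subsets of $2^\omega$. Taking $f(n)=n+r$ gives covers of measure at most $2^{1-r}$, so $\mathcal{SN}\subseteq\mathcal{N}$ and $2^\omega\notin\mathcal{SN}$. A countable set $\{x_n:n<\omega\}$ is in $\mathcal{SN}$, as witnessed by $\sigma(n)=x_n{\restriction}f(n)$.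

For $\mathcal{I}\in\{\mathcal{N},\mathcal{SN}\}$, the \emph{additivity} $\mathrm{add}(\mathcal{I})$ is the least size of a family $\mathcal{F}\subseteq\mathcal{I}$ with $\bigcup\mathcal{F}\notin\mathcal{I}$, and the \emph{covering number} $\mathrm{cov}(\mathcal{I})$ is the least size of a family $\mathcal{F}\subseteq\mathcal{I}$ with $\bigcup\mathcal{F}=2^\omega$. For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. The \emph{bounding number} $\mathfrak{b}$ is the least size of a family $F\subseteq\omega^\omega$ for which no $g$ satisfies $f\le^*g$ for all $f\in F$. The \emph{dominating number} $\mathfrak{d}$ is the least size of a family $D\subseteq\omega^\omega$ such that every $f$ satisfies $f\le^*d$ for some $d\in D$. ZFC proves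
\begin{equation}\label{eq:zfc}
\aleph_1\le\mathrm{add}(\mathcal{N})\le\min\{\mathfrak{b},\mathrm{add}(\mathcal{SN})\};
\end{equation}
the first inequality holds because $\mathcal{N}$ is a $\sigma$-ideal, and a proof of the second is recalled in Section~\ref{sec:slaloms}. Also $\mathrm{add}(\mathcal{SN})\le\mathrm{cov}(\mathcal{SN})\le2^{\aleph_0}$, because $2^\omega\notin\mathcal{SN}$ and singletons are in $\mathcal{SN}$, and $\mathfrak{b}\le\mathfrak{d}\le2^{\aleph_0}$, because if $g$ bounded a dominating family then $g+1\le^*g$. So under CH the cardinals $\mathrm{add}(\mathcal{N})$, $\mathrm{add}(\mathcal{SN})$ and $\mathfrak{b}$ all equal $\aleph_1$, and three different values require $2^{\aleph_0}\ge\aleph_3$. The following question comes from the paper \cite{BCM} of Brendle, Cardona and Mej\'ia. Is each of the statements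
\begin{itemize}
\item[(1)] $\mathrm{add}(\mathcal{N})<\mathrm{add}(\mathcal{SN})<\mathfrak{b}$,
\item[(2)] $\mathrm{add}(\mathcal{N})<\mathfrak{b}<\mathrm{add}(\mathcal{SN})$
\end{itemize}
consistent with ZFC?

There is a reason to guess that the answer is no. By a theorem of Bartoszy\'nski (Theorem~\ref{thm:bart} below), $\mathrm{add}(\mathcal{N})$ is the least size of a family of functions in $\omega^\omega$ whose values cannot be trapped in a sequence of small finite sets. Trapping a family splits into two tasks: bound the family, and then trap it inside a bounded product. The first task is measured by $\mathfrak{b}$, and the second is what one uses to show that a union of strong measure zero sets has strong measure zero. This suggests that $\mathrm{add}(\mathcal{N})=\min\{\mathfrak{b},\mathrm{add}(\mathcal{SN})\}$ might be a theorem of ZFC, and that equation contradicts both (1) and (2). The guess is wrong.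

\begin{theorem}\label{thm:main}
Let $\aleph_1\le\mu\le\lambda\le\kappa\le\theta$ be cardinals with $\mu,\lambda,\kappa$ regular and $\theta^{<\lambda}=\theta$.
\begin{itemize}
\item[(I)] Some ccc poset forces $\mathrm{add}(\mathcal{N})=\mu$, $\mathrm{add}(\mathcal{SN})=\mathrm{cov}(\mathcal{SN})=\lambda$, $\mathfrak{b}=\mathfrak{d}=\kappa$ and $2^{\aleph_0}=\theta$.
\item[(II)] Some ccc poset forces $\mathrm{add}(\mathcal{N})=\mu$, $\mathfrak{b}=\lambda$, $\mathrm{add}(\mathcal{SN})=\mathrm{cov}(\mathcal{SN})=\kappa$ and $2^{\aleph_0}=\theta$.
\end{itemize}
\end{theorem}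

Under GCH, $\kappa^{<\lambda}=\kappa$ whenever $\kappa\ge\lambda$ is regular: for $\nu<\lambda$ every function $\nu\to\kappa$ is bounded in $\kappa$, and $|\alpha|^\nu\le2^{\max\{|\alpha|,\nu,\aleph_0\}}\le\kappa$ for $\alpha<\kappa$ when $\kappa$ is uncountable. Applying the theorem in a model of GCH with $\mu=\aleph_1$, $\lambda=\aleph_2$, $\kappa=\theta=\aleph_3$, we obtain (1) from (I) and (2) from (II).

\begin{corollary}\label{cor:answer}
If ZFC is consistent, then so are ZFC${}+{}$\textup{(1)} and ZFC${}+{}$\textup{(2)}.
\end{corollary}

No large cardinals are used. Regularity and \eqref{eq:zfc} turn out to be the only restrictions on the three values.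

\begin{corollary}\label{cor:triples}
The cardinals $\mathrm{add}(\mathcal{N})$, $\mathrm{add}(\mathcal{SN})$, $\mathfrak{b}$ are always uncountable and regular, and $\mathrm{add}(\mathcal{N})\le\min\{\mathfrak{b},\mathrm{add}(\mathcal{SN})\}$. Conversely, assume GCH and let $\mu,\lambda_1,\lambda_2$ be uncountable regular cardinals with $\mu\le\min\{\lambda_1,\lambda_2\}$. Then some ccc poset forces $\mathrm{add}(\mathcal{N})=\mu$, $\mathrm{add}(\mathcal{SN})=\lambda_1$ and $\mathfrak{b}=\lambda_2$.
\end{corollary}

\begin{proof}
Uncountability and the inequality are \eqref{eq:zfc}. If $\nu=\mathrm{add}(\mathcal{I})$ were singular, a witnessing family would be the union of $\mathrm{cf}(\nu)<\nu$ subfamilies of size less than $\nu$; each subfamily has its union in $\mathcal{I}$, and so does the family of these $\mathrm{cf}(\nu)$ unions, a contradiction. The same argument with upper bounds in place of unions applies to $\mathfrak{b}$. For the converse put $\lambda=\min\{\lambda_1,\lambda_2\}$ and $\theta=\kappa=\max\{\lambda_1,\lambda_2\}$, so $\theta^{<\lambda}=\theta$ by GCH. Use Theorem~\ref{thm:main}(I) if $\lambda_1\le\lambda_2$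 and Theorem~\ref{thm:main}(II) otherwise.
\end{proof}

Section~\ref{sec:slaloms} isolates a localization property that makes $\mathrm{add}(\mathcal{SN})$ large and shows why it cannot be forced with a width fixed in advance. Section~\ref{sec:posets} introduces the iterands, and Section~\ref{sec:example} shows on a three-step iteration what a generic width gains. The iteration and all bounds that follow from bookkeeping are in Section~\ref{sec:iteration}. The three remaining upper bounds are proved in Sections~\ref{sec:addN}--\ref{sec:b} by amalgamating conditions from a $\Delta$-system, prepared in Section~\ref{sec:determined}.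

\paragraph{Notation.} \emph{Increasing} always means strictly increasing. A natural number is the set of its predecessors, $|s|$ is the length of a finite sequence $s$, and $[A]^{\le k}$, $[A]^{<\omega}$, $[A]^\rho$ are the sets of subsets of $A$ of size at most $k$, of finite size, and of size $\rho$. For $g\in\omega^\omega$ put $T_g=\prod_{k<\omega}2^{g(k)}$, the compact space of sequences whose $k$th term is a binary string of length $g(k)$.

\section{Slaloms and unions of strong measure zero sets}\label{sec:slaloms}

Let $w\in\omega^\omega$. A \emph{slalom of width $w$} is a sequence $S=\langle S(m):m<\omega\rangle$ of sets with $|S(m)|\le w(m)$. It \emph{localizes} a function $y$ with domain $\omega$ if $y(m)\in S(m)$ for all but finitely many $m$, and it localizes a family if it localizes every member. Let $\mathrm{id}$ be the identity on $\omega$.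

\begin{theorem}[Bartoszy\'nski; see {\cite[Theorem 2.3.9]{BJ}}]\label{thm:bart}
$\mathrm{add}(\mathcal{N})$ is the least size of a family $Y\subseteq\omega^\omega$ that is not localized by any slalom of width $\mathrm{id}$.
\end{theorem}

In $\omega^\omega$ the width is irrelevant as long as it tends to infinity.

\begin{lemma}\label{lem:width}
Let $w,w'\in\omega^\omega$ with $w\to\infty$, and let $\nu$ be a cardinal. If every family of at most $\nu$ elements of $\omega^\omega$ is localized by a slalom of width $w'$, then every such family is localized by a slalom of width $w$.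
\end{lemma}

\begin{proof}
Choose $m_0<m_1<\cdots$ with $w(m)\ge w'(k)$ for all $m\ge m_k$. Let $|Y|\le\nu$. The functions $k\mapsto y{\restriction}[m_k,m_{k+1})$, for $y\in Y$, take values in a countable set, so they are localized by a slalom $S'$ of width $w'$. Put $S(m)=\emptyset$ for $m<m_0$, and for $m\in[m_k,m_{k+1})$ let $S(m)$ be the set of values $u(m)$, where $u$ ranges over the functions on $[m_k,m_{k+1})$ that belong to $S'(k)$. Then $|S(m)|\le w'(k)\le w(m)$, and $y{\restriction}[m_k,m_{k+1})\in S'(k)$ implies $y(m)\in S(m)$ on the whole interval.
\end{proof}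

So Theorem~\ref{thm:bart} holds with any width tending to infinity. It gives $\mathrm{add}(\mathcal{N})\le\mathfrak{b}$ at once: if $S$ localizes $Y\subseteq\omega^\omega$, then $m\mapsto\max((S(m)\cap\omega)\cup\{0\})$ bounds $Y$. To connect slaloms with $\mathcal{SN}$ we need two reformulations of the definition. The second is needed because a slalom catches a function only from some point on.

\begin{lemma}\label{lem:sn}
Let $X\subseteq2^\omega$.
\begin{itemize}
\item[(i)] If for every increasing $f$ there is $\sigma\in T_f$ with $X\subseteq\bigcup_n[\sigma(n)]$, then $X\in\mathcal{SN}$.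
\item[(ii)] If $X\in\mathcal{SN}$ and $g\in\omega^\omega$, there is $\tau\in T_g$ such that every $x\in X$ lies in $[\tau(n)]$ for infinitely many $n$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Given $f$, the function $f'(n)=n+\sum_{l\le n}f(l)$ is increasing and $f\le f'$. If $\sigma'\in T_{f'}$ covers $X$, so does $\sigma(n)=\sigma'(n){\restriction}f(n)$. (ii) Split $\omega$ into infinitely many infinite sets $B_r$. The definition, applied to $g{\restriction}B_r$, gives $\tau{\restriction}B_r$ with $X\subseteq\bigcup_{n\in B_r}[\tau(n)]$.
\end{proof}

Suppose that sets $X_i\in\mathcal{SN}$ are covered as in (ii) by sequences $\tau_i\in T_g$, and that a slalom $S$ of width $h$ localizes all $\tau_i$. Then the strings in $\bigcup_kS(k)$ cover $\bigcup_iX_i$. To turn this into a cover $\sigma\in T_f$ we list the at most $h(k)$ strings of level $k$ in a block of $h(k)$ consecutive indices, and $g(k)$ has to be at least $f(j)$ for every index $j$ of the block. This dictates the following definition. Let $t$ be a finite or infinite increasing sequence of positive integers, and let $f$ be increasing. Put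
\[
j^t_n=\sum_{k<n}t(k)\quad(n\le|t|),\qquad g^{f,t}(k)=f(j^t_{k+1})\quad(k<|t|).
\]
An increasing sequence of positive integers satisfies $t(k)\ge k+1$. One feature of the definition will decide the whole argument:
\begin{equation}\label{eq:local}
\text{$g^{f,h}{\restriction}n$ depends only on $t=h{\restriction}n$ and $f{\restriction}(j^t_n+1)$, and not on $h(n),h(n+1),\dots$}
\end{equation}

\begin{proposition}\label{prop:criterion}
Let $\nu$ be a cardinal. Suppose that for every increasing $f\in\omega^\omega$ there is an increasing positive $h\in\omega^\omega$ such that every family of at most $\nu$ elements of $T_{g^{f,h}}$ is localized by a slalom of width $h$. Then $\nu<\mathrm{add}(\mathcal{SN})$.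
\end{proposition}

\begin{proof}
Let $X_i\in\mathcal{SN}$ for $i<\nu$ and let $f$ be increasing. Take $h$ as in the hypothesis and put $g=g^{f,h}$. By Lemma~\ref{lem:sn}(ii) choose $\tau_i\in T_g$ such that every $x\in X_i$ lies in infinitely many $[\tau_i(k)]$. Let $S$ be a slalom of width $h$ localizing all $\tau_i$; shrinking $S(k)$, we may assume $S(k)\subseteq2^{g(k)}$. The blocks $J_k=[j^h_k,j^h_{k+1})$ partition $\omega$, $|J_k|=h(k)$, and $f(j)\le f(j^h_{k+1})=g(k)$ for $j\in J_k$. Assign the elements of $S(k)$ injectively to indices in $J_k$. If $u$ is assigned to $j$, let $\sigma(j)=u{\restriction}f(j)$; at the remaining indices let $\sigma(j)\in2^{f(j)}$ be arbitrary. For $x\in X_i$ there is $k$ with both $x\in[\tau_i(k)]$ and $\tau_i(k)\in S(k)$, since the first holds infinitely often and the second almost always. If $\tau_i(k)$ is assigned to $j$, then $x\in[\sigma(j)]$. So $\sigma\in T_f$ covers $\bigcup_{i<\nu}X_i$, and Lemma~\ref{lem:sn}(i) applies.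
\end{proof}

If $\nu<\mathrm{add}(\mathcal{N})$, the hypothesis holds with $h(k)=k+1$ for every $f$, by Theorem~\ref{thm:bart} and an enumeration of $2^{<\omega}$. This proves $\mathrm{add}(\mathcal{N})\le\mathrm{add}(\mathcal{SN})$ and completes the proof of \eqref{eq:zfc}. The criterion asks for less than Theorem~\ref{thm:bart} in two respects: the space $T_g$ is bounded, and the width may depend on $f$. The first relaxation alone is of no use to us.

\begin{proposition}\label{prop:obstacle}
Let $\nu<\mathfrak{b}$. Suppose the hypothesis of Proposition~\ref{prop:criterion} holds with widths $h=h_f$, and that some $h^*\in\omega^\omega$ satisfies $h_f\le^*h^*$ for all increasing $f$. Then $\nu<\mathrm{add}(\mathcal{N})$.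
\end{proposition}

\begin{proof}
Let $Y\subseteq\omega^\omega$ have size at most $\nu$, and let $d$ satisfy $y\le^*d$ for all $y\in Y$. Put $f(j)=j+\sum_{l\le j}d(l)$, $h=h_f$ and $g=g^{f,h}$. Since $j^h_{k+1}>k$, we have $g(k)\ge d(k)$, so there are injections $e_k\colon d(k)+1\to2^{g(k)}$. Let $S$ of width $h$ localize the sequences $k\mapsto e_k(\min\{y(k),d(k)\})$ for $y\in Y$. Then $k\mapsto e_k^{-1}[S(k)]$ localizes $Y$, and after emptying finitely many terms it has width $h^*$. As $h^*(k)\ge h(k)\ge k+1$ for almost all $k$, Lemma~\ref{lem:width} and Theorem~\ref{thm:bart} give $\nu<\mathrm{add}(\mathcal{N})$.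
\end{proof}

In both (1) and (2) the cardinal $\nu=\mathrm{add}(\mathcal{N})$ lies below $\mathfrak{b}$ and below $\mathrm{add}(\mathcal{SN})$. So if $\mathrm{add}(\mathcal{SN})$ is to be increased through Proposition~\ref{prop:criterion}, the widths must vary with $f$ and have no common bound. We let $h_f$ be a Cohen real added after $f$.

\section{The iterands}\label{sec:posets}

In a poset, $q\le p$ means that $q$ is stronger than $p$; every poset below has a largest element $1$. A poset is \emph{$\sigma$-linked} if it is a countable union of sets of pairwise compatible conditions, and \emph{$\sigma$-centered} if it is a countable union of sets in which any finitely many conditions have a common lower bound. Such posets, and countable posets, are ccc: an uncountable set of conditions has two members in the same piece.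

Three iterands are countable and ordered by end-extension.
\begin{itemize}
\item $\mathbb{C}=\omega^{<\omega}$ adds a Cohen real $y\in\omega^\omega$.
\item $\mathbb{W}$ is the set of finite increasing sequences of positive integers. It adds an increasing positive $h\in\omega^\omega$, the generic width. If $t^\frown\langle N\rangle$ is in the generic filter, then $h(k)\ge N$ for all $k\ge|t|$: a single extension makes the whole tail of $h$ large.
\item For increasing $f$, $\mathbb{P}_f=\bigcup_n\prod_{m<n}2^{f(m)}$ adds a generic cover $\sigma\in T_f$.
\end{itemize}
The other three have side conditions taken from a set $A$ of reals.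
\begin{itemize}
\item Let $A\subseteq\omega^\omega$ contain the zero function and be closed under finite pointwise maxima. $\mathbb{D}_A$ is the set of pairs $(s,c)$ with $s\in\omega^{<\omega}$, $c\in A$, and $(s',c')\le(s,c)$ if $s\subseteq s'$, $c\le c'$ pointwise and $s'(k)\ge c(k)$ for $|s|\le k<|s'|$. Finitely many conditions $(s,c_i)$ with the same $s$ have the lower bound $(s,\max_ic_i)$, so $\mathbb{D}_A$ is $\sigma$-centered. The union $d$ of the first components of the generic filter satisfies $c\le^*d$ for every $c\in A$, since $(s,\max\{c,c'\})\le(s,c')$.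
\item Let $A\subseteq\omega^\omega$. $\mathbb{E}_A$ is the set of pairs $(s,F)$ with $s\in\prod_{k<|s|}[\omega]^{\le k}$, $F\in[A]^{<\omega}$ and $|F|\le|s|$. We put $(s',F')\le(s,F)$ if $s\subseteq s'$, $F\subseteq F'$ and $x(k)\in s'(k)$ for all $x\in F$ and $|s|\le k<|s'|$.
\item Let $f$ be increasing, $h$ increasing and positive, $g=g^{f,h}$ and $A\subseteq T_g$. $\mathbb{L}(f,h,A)$ is the set of pairs $(s,F)$ with $s\in\prod_{k<|s|}[2^{g(k)}]^{\le h(k)}$, $F\in[A]^{<\omega}$ and $|F|\le|s|$, ordered like $\mathbb{E}_A$.
\end{itemize}
In these three posets the first component $s$ is called the \emph{stem}. A condition $(s,F)$ fixes the first $|s|$ terms of a slalom and promises to catch the members of $F$ from then on; the bound $|F|\le|s|$ guarantees that the promise can be kept.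

\begin{lemma}\label{lem:L}
Let $\mathbb{L}=\mathbb{L}(f,h,A)$ and $g=g^{f,h}$.
\begin{itemize}
\item[(a)] If $(s,F)\in\mathbb{L}$ and $n\ge|s|$, there is $s'\supseteq s$ with $|s'|=n$ and $(s',F)\le(s,F)$. The union $S$ of the stems in the generic filter is a slalom of width $h$ that localizes $A$. The same holds for $\mathbb{E}_A$, with width $\mathrm{id}$.
\item[(b)] $\mathbb{L}$ and $\mathbb{E}_A$ are $\sigma$-linked.
\item[(c)] If $I$ is finite and nonempty, $(s,F_i)\in\mathbb{L}$ for $i\in I$, and $h(k)\ge\sum_{i\in I}|F_i|$ for all $k\ge|s|$, then the conditions $(s,F_i)$, $i\in I$, have a common lower bound.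
\item[(d)] If $A=T_g$, $D\subseteq\omega$ is infinite and $(s,F_i)\in\mathbb{L}$ for $i\in D$, then some $(s,F)\in\mathbb{L}$ forces that $(s,F_i)$ is in the generic filter for infinitely many $i\in D$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $s'(k)=\{x(k):x\in F\}$ for $|s|\le k<n$. This set has size at most $|F|\le|s|\le k\le h(k)$, which suffices for both posets. Hence stems of conditions in the generic filter $G$ have unbounded lengths, and $S$ is a slalom of the stated width. Given $x\in A$ and $(s,F)$, lengthen $s$ by one term to $s'$; then $(s',F\cup\{x\})$ is a condition below $(s,F)$. So $G$ contains some $(s',F')$ with $x\in F'$. For $k\ge|s'|$ take $(s'',F'')\in G$ below $(s',F')$ with $|s''|>k$; then $x(k)\in s''(k)=S(k)$.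

(b) By (a), conditions with $2|F|\le|s|$ are dense. Two such conditions $(s,F)$, $(s,F')$ with the same stem have the lower bound $(s,F\cup F')$. Choose below each condition one from this dense set, and assign to the condition the stem of the chosen one. There are countably many stems, and conditions with the same assigned stem are compatible.

(c) Let $F=\bigcup_{i\in I}F_i$. Let $s''\supseteq s$ have length $\max\{|s|,|F|\}$, with $s''(k)=\{x(k):x\in F\}$ for $|s|\le k<|s''|$. These sets have size at most $|F|\le\sum_i|F_i|\le h(k)$, and $|F|\le|s''|$. So $(s'',F)$ is a condition, and it lies below every $(s,F_i)$.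

(d) Since $|F_i|\le|s|$ and $T_g$ is compact, there are $r\le|s|$, an infinite $D'\subseteq D$, enumerations $F_i=\{x^i_1,\dots,x^i_r\}$ for $i\in D'$, and $x_1,\dots,x_r\in T_g$ such that $x^i_l\to x_l$ as $i\to\infty$ in $D'$, for each $l$. Let $F=\{x_1,\dots,x_r\}$. Then $F\subseteq A$ because $A=T_g$, so $(s,F)\in\mathbb{L}$. Let $(s',F')\le(s,F)$ and $i_0<\omega$. By (a) we may assume $|s'|\ge|F'|+r$. Choose $i\in D'$ with $i\ge i_0$ and $x^i_l{\restriction}|s'|=x_l{\restriction}|s'|$ for all $l$. Then $x^i_l(k)=x_l(k)\in s'(k)$ for $|s|\le k<|s'|$, so $(s',F'\cup F_i)$ is a condition below $(s',F')$ and $(s,F_i)$. By density $(s,F)$ is as required.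
\end{proof}

Part (d) uses compactness and has no analogue for $\mathbb{E}_{\omega^\omega}$: if $|s|\ge1$ and $x_i(|s|)=i$, then at most $|s|$ of the conditions $(s,\{x_i\})$ can lie in one generic filter.

\section{Fixed width and generic width: an example}\label{sec:example}

To show that no slalom $S$ of width $\mathrm{id}$ localizes a given family of Cohen reals, we shall produce conditions $p_i$, $i<M$, with $p_i\Vdash i\in\dot S(m)$, and then find a common lower bound of $m+1$ of them. The number $M$ is ours to choose. What we need from the iteration is that the number of $p_i$ that can be amalgamated tends to infinity with $M$. Here is the smallest situation in which this fails for a fixed width and holds for a generic one.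

Let $\mathbb{D}=\mathbb{D}_{\omega^\omega}$ with generic real $d$, and let $\dot f$ name the increasing function $f(j)=j+\sum_{l\le j}d(l)$. Any condition with stem $u=\langle1,0,0,0\rangle$ forces $f(j)=j+1$ for $j<4$. Let $c_i$ be the constant function with value $i$, and let $s=\langle\emptyset\rangle$, a stem of length one. Below, $\dot A$ names the full space $T_g$.

\emph{Fixed width.} Let $h(k)=k+1$, so $j^h_1=1$, $j^h_2=3$, $j^h_3=6$, and $u$ decides $g(0)=f(1)=2$ and $g(1)=f(3)=4$ but not $g(2)=f(6)$. In $\mathbb{D}*\mathbb{L}(\dot f,h,\dot A)$ consider
\[
p_i=\bigl((u,c_i),(s,\{\dot x_i\})\bigr)\qquad(i<M),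
\]
where $\dot x_i(2)$ is the string of length $g(2)$ that begins with $\min\{i,g(2)\}$ ones and continues with zeros. The condition $(u,c_i)$ forces $g(2)\ge d(6)\ge i$. So a common lower bound of four of the $p_i$ forces four different strings $x_i(2)$ into the term $S(2)$ of the generic slalom, which has at most $h(2)=3$ elements. At most three of the $p_i$ can be amalgamated, however large $M$ is. This is Proposition~\ref{prop:obstacle} at the level of conditions: the dominating real makes the space $2^{g(2)}$ grow with $M$, while $h(2)$ stays fixed.

\emph{Generic width.} Now consider $\mathbb{D}*\mathbb{W}*\mathbb{L}(\dot f,\dot h,\dot A)$, the condition $t=\langle1,2\rangle\in\mathbb{W}$, and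
\[
p_i=\bigl((u,c_i),\,t,\,(s,\{\dot x_i\})\bigr)\qquad(i<M),
\]
where the $\dot x_i$ are arbitrary names for elements of $T_g$. Again $g(0)=2$ and $g(1)=4$ are decided. We claim that at least $M/16$ of the $p_i$ have a common lower bound. On the first coordinate take $(u,c_{M-1})$. On the second take $t^\frown\langle N\rangle$ with $N=\max\{M,3\}$; this forces $h(k)\ge M$ for all $k\ge2$. At level $1$ the width $h(1)=2$ is already fixed, but so is the space: $\dot x_i(1)$ is one of $16$ strings. Extend the condition on the first two coordinates to an $r$ that decides $\dot x_i(1)$ for all $i<M$. There are $v\in2^4$ and $I\subseteq M$ with $|I|\ge M/16$ and $r\Vdash\dot x_i(1)=v$ for $i\in I$. For $i\in I$, $r$ forces $(s^\frown\langle\{v\}\rangle,\{\dot x_i\})\le(s,\{\dot x_i\})$, and these conditions have a common stem of length $2$. By Lemma~\ref{lem:L}(c), $r$ forces that they have a common lower bound $\dot z$, and $(r,\dot z)\le p_i$ for all $i\in I$.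

The order of the choices is what matters. The loss factor $16$ was computed from $t$ and $f{\restriction}4$ alone, as in \eqref{eq:local}; then $M$ was chosen; then $N$. The values $f(4),f(5),\dots$ grow with $M$, but they do not enter the loss. Some loss cannot be avoided: if $M=16n$ and the strings $\dot x_i(1)$ run $n$ times through $2^4$, then $h(1)=2$ allows at most $2n$ of the $p_i$ to be amalgamated.

\section{The iteration}\label{sec:iteration}

Fix $\mu\le\lambda\le\kappa\le\theta$ as in Theorem~\ref{thm:main}. Since $\lambda$ is uncountable, $\theta^{\aleph_0}=\theta$. Let $\pi=\theta\cdot\kappa$ (ordinal product) and $\pi_\iota=\theta\cdot\iota$ for $\iota\le\kappa$. Then $|\pi|=\theta$, the sequence $\langle\pi_\iota:\iota<\kappa\rangle$ is cofinal in $\pi$, and each \emph{block} $[\pi_\iota,\pi_{\iota+1})$ has $\theta$ elements. We define two finite support iterations $\langle P_\gamma,\dot Q_\gamma:\gamma<\pi\rangle$, called (I) and (II), which differ only in two types of coordinates.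

\subsection*{Conventions}
Hereditarily finite sets, elements of the spaces $T_g$ and conditions of all iterands are identified with elements of $\omega^\omega$ through fixed injective codings; we call all of them reals. A \emph{nice $P$-name} of a real is given by maximal antichains $A_n\subseteq P$ and functions $v_n\colon A_n\to\omega$; it names the function whose $n$th value is $v_n(a)$ for the $a\in A_n$ in the generic filter. If $p$ forces that $\dot x$ is a real, then $p\Vdash\dot x=\dot x'$ for some nice $\dot x'$. If $P$ is ccc and $|P|\le\theta$, the antichains are countable and there are at most $\theta^{\aleph_0}=\theta$ nice names. For hereditarily finite $t$, $\check t$ is the nice name of $t$ with $A_n=\{1\}$ for all $n$. A nice name of a sequence of length $\nu$, where $\nu$ is an ordinal, is a sequence of $\nu$ nice names. A name of an increasing function, or of a sequence in $\omega^\omega$ or in $T_{\dot g}$, is meant to be forced by $1$ to be such. Every object of this kind in a generic extension has such a name: modify any name so that it takes a default value whenever the property fails.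

A condition $p\in P_\delta$, for $\delta\le\pi$, is a finite partial function with $\mathrm{supp}(p):=\mathrm{dom}(p)\subseteq\delta$ such that for $\gamma\in\mathrm{supp}(p)$ the value $p(\gamma)$ is a nice $P_\gamma$-name and $p{\restriction}\gamma\Vdash p(\gamma)\in\dot Q_\gamma$. We put $q\le p$ if $\mathrm{supp}(p)\subseteq\mathrm{supp}(q)$ and $q{\restriction}\gamma\Vdash q(\gamma)\le p(\gamma)$ for $\gamma\in\mathrm{supp}(p)$. A name of $1$ is an allowed value, so any coordinate can be added to the support of a condition by extending it. The map that sends $p\in P_{\gamma+1}$ to $(p{\restriction}\gamma,p(\gamma))$, or to $(p{\restriction}\gamma,1)$ if $\gamma\notin\mathrm{supp}(p)$, is a dense embedding into $P_\gamma*\dot Q_\gamma$, so this is a finite support iteration in the usual sense. We use the following standard facts.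
\begin{itemize}
\item[(F1)] If every $\dot Q_\gamma$ is forced to be ccc, then every $P_\delta$ is ccc, and so preserves cardinals and cofinalities.
\item[(F2)] Let $G$ be $P_\pi$-generic over $V$. Then $G_\gamma=G\cap P_\gamma$ is $P_\gamma$-generic over $V$; write $V_\gamma=V[G_\gamma]$. The set $G(\gamma)$ of values $p(\gamma)^{G_\gamma}$, for $p\in G$ with $\gamma\in\mathrm{supp}(p)$, is $Q_\gamma$-generic over $V_\gamma$. A condition $p\in P_{\gamma+1}$ with $\gamma\in\mathrm{supp}(p)$ is in $G_{\gamma+1}$ if and only if $p{\restriction}\gamma\in G_\gamma$ and $p(\gamma)^{G_\gamma}\in G(\gamma)$.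
\item[(F3)] (Maximal principle) If $q\in P_\gamma$ forces that some $z\in\dot Q_\gamma$ has a property, there is a nice name $\dot z$ such that $q$ forces that $\dot z\in\dot Q_\gamma$ has this property. Then $q\cup\{(\gamma,\dot z)\}\in P_{\gamma+1}$.
\item[(F4)] If $\beta\le\delta$, $p\in P_\delta$, $r\in P_\beta$ and $r\le p{\restriction}\beta$, then $r\cup p{\restriction}[\beta,\delta)$ is a condition below $r$ and $p$.
\end{itemize}

\subsection*{The tasks}
Suppose $P_{\pi_\iota}$ is defined, is ccc and has size at most $\theta$. The following list defines a set of tasks for block $\iota$. We fix a map from the block onto this set, and at coordinate $\gamma$ we carry out the task assigned to $\gamma$. The \emph{type} of $\gamma$ is the type of its task.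
\begin{itemize}
\item[\textbf{C}] (only for $\iota=0$) One task for each $\xi<\theta$: $Q_\gamma=\mathbb{C}$, with generic real $y_\gamma$. Let $\zeta_\xi$ be a coordinate assigned to the $\xi$th task; the $\zeta_\xi$ are pairwise distinct.
\item[\textbf{W}] One task for each nice $P_{\pi_\iota}$-name $\dot f$ of an increasing function: $\dot f_\gamma=\dot f$ and $Q_\gamma=\mathbb{W}$, with generic real $h_\gamma$. Write $g_\gamma=g^{f_\gamma,h_\gamma}$.
\item[\textbf{P}] One task for each such $\dot f$ and each $\xi<\lambda$: $\dot f_\gamma=\dot f$, the \emph{label} of $\gamma$ is $\xi$, and $Q_\gamma=\mathbb{P}_{f_\gamma}$, with generic cover $\sigma_\gamma$. Write $O_\gamma=\bigcup_m[\sigma_\gamma(m)]$.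
\item[\textbf{L}] $Q_\gamma=\mathbb{L}(f_\alpha,h_\alpha,A_\gamma)$, where $\alpha=a(\gamma)<\pi_\iota$ has type W. In (I): one task for each such $\alpha$ and each nice $P_{\pi_\iota}$-name of a sequence of length less than $\lambda$ in $T_{g_\alpha}$, with $A_\gamma$ its range. In (II): one task for each such $\alpha$, with $A_\gamma=T_{g_\alpha}\cap V_\gamma$.
\item[\textbf{D}] $Q_\gamma=\mathbb{D}_{A_\gamma}$. In (I): one task, with $A_\gamma=\omega^\omega\cap V_\gamma$. In (II): one task for each nice $P_{\pi_\iota}$-name of a sequence of length less than $\lambda$ in $\omega^\omega$, with $A_\gamma$ the closure under finite maxima of its range together with the zero function.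
\item[\textbf{E}] One task for each nice $P_{\pi_\iota}$-name of a sequence of length less than $\mu$ in $\omega^\omega$: $Q_\gamma=\mathbb{E}_{A_\gamma}$, with $A_\gamma$ its range.
\end{itemize}
There are at most $\theta$ nice names of reals, hence at most $\theta^{<\lambda}=\theta$ nice names of sequences of length less than $\lambda$, and at most $\theta$ choices of $\alpha$ and of $\xi$. So there are at most $\theta$ tasks, and the map exists. This is the only use of $\theta^{<\lambda}=\theta$ beyond $\theta^{\aleph_0}=\theta$. All iterands are ccc by Section~\ref{sec:posets}, so every $P_\delta$ is ccc by (F1), and $|P_\delta|\le\theta$ by induction on $\delta\le\pi$, because a condition is a finite set of pairs of a coordinate and a nice name.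

Call $\gamma$ \emph{small} if $A_\gamma$ is obtained from a name of a sequence, as summarized in the table.
\begin{center}
\begin{tabular}{c|cc}
type & model (I) & model (II)\\ \hline
L & small, length $<\lambda$ & $A_\gamma=T_{g_{a(\gamma)}}\cap V_\gamma$\\
D & $A_\gamma=\omega^\omega\cap V_\gamma$ & small, length $<\lambda$\\
E & small, length $<\mu$ & small, length $<\mu$
\end{tabular}
\end{center}
If $\gamma$ is small and $\nu$ is the length of its sequence, then $Q_\gamma$ is forced to have size at most $\chi_\gamma:=\max\{\aleph_0,|\nu|\}$, since a condition consists of a stem and an object determined by a finite subset of $\nu$. Fix a $P_\gamma$-name $\dot e_\gamma$ of an injection $Q_\gamma\to\chi_\gamma$. As $\mu$ and $\lambda$ are uncountable, $\chi_\gamma<\lambda$ for all small $\gamma$, and $\chi_\gamma<\mu$ for $\gamma$ of type E.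

\subsection*{What the bookkeeping gives}

\begin{lemma}\label{lem:reflect}
Every sequence of reals in $V_\pi$ of length $\nu<\kappa$ belongs to $V_{\pi_\iota}$ for all large enough $\iota<\kappa$.
\end{lemma}

\begin{proof}
A nice $P_\pi$-name of the sequence involves at most $\max\{\aleph_0,|\nu|\}<\kappa$ conditions, each of which lies in some $P_{\pi_\iota}$ with $\iota<\kappa$. As $\kappa$ is regular, one $\iota<\kappa$ works for all of them, and then the name is a nice $P_{\pi_\iota}$-name with the same value.
\end{proof}

\begin{proposition}\label{prop:lower}
The following hold in $V_\pi$.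
\begin{itemize}
\item[(a)] $2^{\aleph_0}=\theta$ and $\mathrm{add}(\mathcal{N})\ge\mu$, in both models.
\item[(b)] $\mathfrak{b}=\mathfrak{d}=\kappa$ in model \textup{(I)}, and $\mathfrak{b}\ge\lambda$ in model \textup{(II)}.
\item[(c)] $\mathrm{add}(\mathcal{SN})\ge\lambda$ in model \textup{(I)}, and $\mathrm{add}(\mathcal{SN})\ge\kappa$ in model \textup{(II)}.
\item[(d)] $\mathrm{cov}(\mathcal{SN})\le\kappa$ in model \textup{(II)}.
\end{itemize}
\end{proposition}

\begin{proof}
(a) There are at most $\theta$ nice $P_\pi$-names of reals, and the reals $y_{\zeta_\xi}$, $\xi<\theta$, are pairwise distinct, because for $\zeta<\zeta'$ the real $y_{\zeta'}$ is Cohen over $V_{\zeta'}\ni y_\zeta$. A family of fewer than $\mu$ elements of $\omega^\omega$ is the range of a sequence of length less than $\mu\le\kappa$. By Lemma~\ref{lem:reflect} this sequence has a nice $P_{\pi_\iota}$-name for some $\iota<\kappa$, so the family is $A_\gamma$ for some $\gamma$ of type E in block $\iota$. By Lemma~\ref{lem:L}(a) it is localized by a slalom of width $\mathrm{id}$. Apply Theorem~\ref{thm:bart}.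

(b) In (I), block $\iota$ adds a real $d_\iota$ that dominates $\omega^\omega\cap V_{\pi_\iota}$. By Lemma~\ref{lem:reflect} every family of fewer than $\kappa$ reals is contained in some $V_{\pi_\iota}$, so it is bounded by $d_\iota$; thus $\mathfrak{b}\ge\kappa$. Applied to one-element families, this shows that $\{d_\iota:\iota<\kappa\}$ is dominating, so $\kappa\le\mathfrak{b}\le\mathfrak{d}\le\kappa$. In (II), a family of fewer than $\lambda\le\kappa$ reals is contained in $A_\gamma$ for some $\gamma$ of type D, by the argument of (a), and is therefore bounded.

(c) Let $\nu<\lambda$ in (I) and $\nu<\kappa$ in (II). We verify the hypothesis of Proposition~\ref{prop:criterion} in $V_\pi$. Let $f$ be increasing. By Lemma~\ref{lem:reflect} there is $\alpha$ of type W with $f_\alpha=f$; take $h=h_\alpha$. Let $\langle\tau_i:i<\nu'\rangle$, with $\nu'\le\nu$, enumerate a family in $T_{g_\alpha}$. Since $\nu'<\kappa$, there is $\iota<\kappa$ with $\alpha<\pi_\iota$ such that the sequence belongs to $V_{\pi_\iota}$. Block $\iota$ contains a $\gamma$ of type L with $a(\gamma)=\alpha$ and $\{\tau_i:i<\nu'\}\subseteq A_\gamma$: in (I)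 use the task given by a nice $P_{\pi_\iota}$-name of the sequence, which has length less than $\lambda$; in (II) use $A_\gamma=T_{g_\alpha}\cap V_\gamma$. By Lemma~\ref{lem:L}(a) the generic slalom at $\gamma$ has width $h_\alpha$ and localizes all $\tau_i$.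

(d) By Lemma~\ref{lem:reflect}, $2^\omega$ is the union of the $\kappa$ sets $2^\omega\cap V_{\pi_\iota}$, so it suffices to show that each of them is in $\mathcal{SN}$. Let $f\in V_\pi$ be increasing. Pick $\iota'\in[\iota,\kappa)$ with $f\in V_{\pi_{\iota'}}$, and $\gamma$ of type P in block $\iota'$ with $f_\gamma=f$. For $x\in2^\omega\cap V_\gamma$, every $s\in\mathbb{P}_f$ has the extension $s^\frown\langle x{\restriction}f(|s|)\rangle$, so $x\in O_\gamma$ by genericity of $\sigma_\gamma$ over $V_\gamma$. Hence $\sigma_\gamma\in T_f$ covers $2^\omega\cap V_{\pi_\iota}$. Apply Lemma~\ref{lem:sn}(i).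
\end{proof}

It remains to prove $\mathrm{add}(\mathcal{N})\le\mu$ in both models, $\mathrm{cov}(\mathcal{SN})\le\lambda$ in (I), and $\mathfrak{b}\le\lambda$ in (II).

\section{Determined conditions and uniform systems}\label{sec:determined}

Each of the three upper bounds is proved by contradiction from a family of $\mu$ or $\lambda$ conditions, which is thinned out until its members look alike. For this, conditions must decide the finite information on which amalgamation depends. In the example of Section~\ref{sec:example} this information was the stems, the sequence $t$, the values of $f$ that determine $g{\restriction}|t|$, and the inequality $|s|\le|t|$.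

\begin{definition}\label{def:det}
A condition $p\in P_\delta$, $\delta\le\pi$, is \emph{determined} if every $\gamma\in\mathrm{supp}(p)$ satisfies the clauses that apply to it.
\begin{itemize}
\item Type C: $p(\gamma)=\check t$ for some $t$.
\item Type W: $p(\gamma)=\check t$ for some $t$, and $p{\restriction}\gamma$ decides $f_\gamma{\restriction}(j^t_{|t|}+1)$.
\item Type P: $p(\gamma)=\check s$ for some $s$, and $p{\restriction}\gamma$ decides $f_\gamma(|s|)$.
\item Type L: $p{\restriction}\gamma$ decides the stem $s$ of $p(\gamma)$; moreover $a(\gamma)\in\mathrm{supp}(p)$, and $p(a(\gamma))=\check t$ with $|t|\ge|s|$.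
\item Type D: $p{\restriction}\gamma$ decides the stem of $p(\gamma)$.
\item Small $\gamma$: $p{\restriction}\gamma$ decides $\dot e_\gamma(p(\gamma))$.
\end{itemize}
The hereditarily finite objects named or decided in the first five clauses are the \emph{finite data} of $p$ at $\gamma$. For small $\gamma$, the ordinal below $\chi_\gamma$ in the last clause is the \emph{index} of $p$ at $\gamma$. For $\gamma$ of type C, W or P we identify $p(\gamma)$ with the sequence it names.
\end{definition}

\begin{lemma}\label{lem:dense}
Determined conditions are dense in $P_\delta$ for every $\delta\le\pi$.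
\end{lemma}

\begin{proof}
Induction on $\delta$. If $p\in P_\delta$ already lies in $P_\gamma$ for some $\gamma<\delta$, the induction hypothesis applies; since supports are finite, this covers limit $\delta$. So let $\delta=\gamma+1$ and $\gamma\in\mathrm{supp}(p)$. Choose $r\le p{\restriction}\gamma$ in $P_\gamma$ that decides what the definition requires at $\gamma$; for types C, W, P first decide the value of $p(\gamma)$ and then the required values of $f_\gamma$. If $\gamma$ has type L, with decided stem $s$ and $\alpha=a(\gamma)$, extend $r$ further: add $\alpha$ to the support, take $r'\le r{\restriction}\alpha$ in $P_\alpha$ that decides $r(\alpha)$, end-extend the decided value to $t\in\mathbb{W}$ with $|t|\ge|s|$, and replace $r$ by $r'\cup\{(\alpha,\check t)\}\cup r{\restriction}(\alpha,\gamma)$, using (F4). By induction pick a determined $q\le r$ in $P_\gamma$. In the type L case $q(\alpha)$ is the check name of an end-extension of $t$, so its length is at least $|s|$. Let $\dot z$ be the check name of the decided value of $p(\gamma)$ for types C, W, P, and $\dot z=p(\gamma)$ otherwise. Then $q\cup\{(\gamma,\dot z)\}$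 is determined and below $p$.
\end{proof}

The argument yields only the inequality $|s|\le|t|$ in the clause for type L. To lengthen $s$ to the length of $t$ one has to decide values $x(k)$ of the side conditions, and deciding them may lengthen $t$ again. The levels $k\in[|s|,|t|)$, where the width is already fixed and the slalom is not, are the source of the loss in Section~\ref{sec:addN}.

Recall the $\Delta$-system lemma for indexed families: if $\rho$ is regular and uncountable and $a_\xi$ is a finite set for $\xi<\rho$, there are $Z\in[\rho]^\rho$ and a finite $R$ with $a_\xi\cap a_{\xi'}=R$ for all distinct $\xi,\xi'\in Z$.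

\begin{lemma}\label{lem:uniform}
Let $\rho\in\{\mu,\lambda\}$. For $\xi<\rho$ let $p_\xi\in P_\pi$ be determined, let $\eta_\xi\in\mathrm{supp}(p_\xi)$ be pairwise distinct, and let $c_\xi$ be elements of a countable set. There are $Z\in[\rho]^\rho$ and a finite set $R$, the \emph{root}, such that:
\begin{itemize}
\item[(U1)] $\mathrm{supp}(p_\xi)\cap\mathrm{supp}(p_{\xi'})=R$ for distinct $\xi,\xi'\in Z$;
\item[(U2)] for $\gamma\in R$ the finite data of $p_\xi$ at $\gamma$ do not depend on $\xi\in Z$, and neither does the index if $\gamma$ is small and $\chi_\gamma<\rho$;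
\item[(U3)] $\eta_\xi\notin R$ for $\xi\in Z$, and $c_\xi$ does not depend on $\xi\in Z$;
\item[(U4)] if $\gamma\in R$ has type L, then $a(\gamma)\in R$.
\end{itemize}
\end{lemma}

\begin{proof}
The $\Delta$-system lemma gives (U1). The objects in (U2) and the $c_\xi$ range over a finite product of sets of size less than $\rho$, so by regularity of $\rho$ they are constant on a subset of size $\rho$. At most $|R|$ of the $\eta_\xi$ lie in $R$; remove these $\xi$. For (U4), $a(\gamma)$ lies in $\mathrm{supp}(p_\xi)$ for all $\xi\in Z$, hence in $R$ by (U1).
\end{proof}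

We call $\langle p_\xi:\xi\in Z\rangle$ a \emph{$\rho$-uniform system}. A coordinate $\gamma\in R$ is \emph{rigid} if it has type C, W or P, or if it is small and $\chi_\gamma<\rho$. From the table in Section~\ref{sec:iteration}:
\begin{itemize}
\item for $\rho=\mu$, every nonrigid root coordinate has type D or L;
\item for $\rho=\lambda$ in (I), every nonrigid root coordinate has type D;
\item for $\rho=\lambda$ in (II), every nonrigid root coordinate has type L.
\end{itemize}
In each application $\eta_\xi$ has type C or P, and we strengthen $p_\xi$ at $\eta_\xi$ only. A \emph{variant} of $p_\xi$ is a condition $p'\le p_\xi$ with the same support and the same values at all coordinates other than $\eta_\xi$. By (U1) and (U3), variants of distinct $p_\xi$ agree with the $p_\xi$ on $R$, and a coordinate outside $R$ is in the support of at most one of them.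

\begin{lemma}\label{lem:root}
Let $p',p''$ be variants of $p_\xi,p_{\xi'}$ with $\xi,\xi'\in Z$, let $\gamma\in R$, and let $q\in P_\gamma$ be below $p'{\restriction}\gamma$ and $p''{\restriction}\gamma$. If $\gamma$ is rigid, then $q\Vdash p'(\gamma)=p''(\gamma)$. If $\gamma$ has type D or L, then $q$ forces that $p'(\gamma)$ and $p''(\gamma)$ both have the stem given by the common finite data at $\gamma$.
\end{lemma}

\begin{proof}
We have $q\le p_\xi{\restriction}\gamma$, $q\le p_{\xi'}{\restriction}\gamma$, $p'(\gamma)=p_\xi(\gamma)$ and $p''(\gamma)=p_{\xi'}(\gamma)$. For types C, W, P the two values are the same check name by (U2). For small $\gamma$ with $\chi_\gamma<\rho$, $q$ forces that they have the same image under the injection $\dot e_\gamma$. The statement on stems is (U2).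
\end{proof}

\section{The additivity of the null ideal stays small}\label{sec:addN}

Here the system has size $\mu$ only, which is too few to make the coordinates of types D and L rigid. Type D is harmless, since finitely many conditions with the same stem are compatible. At each root coordinate of type L we argue as in Section~\ref{sec:example}. There may be several such coordinates, and the function $f_\alpha$ behind one of them may depend on the generic objects at the others. This causes no circularity, because all loss factors are read off from the finite data on the root before any amalgamation begins.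

\begin{proposition}\label{prop:addN}
In $V_\pi$, in both models, no slalom of width $\mathrm{id}$ localizes all $y_{\zeta_\xi}$, $\xi<\mu$. Hence $\mathrm{add}(\mathcal{N})\le\mu$.
\end{proposition}

\begin{proof}
Suppose $p$ forces that $\dot S$ is a slalom of width $\mathrm{id}$ that localizes $y_{\zeta_\xi}$ for all $\xi<\mu$. For $\xi<\mu$ choose a determined $p_\xi\le p$ with $\zeta_\xi\in\mathrm{supp}(p_\xi)$ and $m_\xi<\omega$ such that $p_\xi\Vdash\forall m\ge m_\xi\ y_{\zeta_\xi}(m)\in\dot S(m)$. Apply Lemma~\ref{lem:uniform} with $\rho=\mu$ and $\eta_\xi=\zeta_\xi$ to obtain $Z$ and $R$ such that $m_\xi=m^*$ and $|p_\xi(\zeta_\xi)|=n^*$ are constant on $Z$.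

\emph{The loss factors.} Let $\alpha\in R$ have type W. Let $t_\alpha$ be the common value of $p_\xi(\alpha)$ and $n_\alpha=|t_\alpha|$. The condition $p_\xi{\restriction}(\alpha+1)$ forces $t_\alpha\subseteq h_\alpha$ and decides $f_\alpha{\restriction}(j^{t_\alpha}_{n_\alpha}+1)$, so by \eqref{eq:local} it decides $g_\alpha{\restriction}n_\alpha$ as some $\bar g_\alpha$, which does not depend on $\xi\in Z$ by (U2). Put
\[
B_\alpha=\prod_{k<n_\alpha}2^{2^{\bar g_\alpha(k)}},
\]
the number of sequences $s'$ of length $n_\alpha$ with $s'(k)\subseteq2^{\bar g_\alpha(k)}$. For $\delta\le\pi$ let $B(\delta)$ be the product of the numbers $B_{a(\gamma)}$ over all $\gamma\in R\cap\delta$ of type L; this makes sense by (U4).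

\emph{The conditions.} Let $m=\max\{m^*,n^*\}$ and $M=B(\pi)\cdot(m+1)$. Pick distinct $\xi_0,\dots,\xi_{M-1}\in Z$. Let $p'_i$ be the variant of $p_{\xi_i}$ whose value at $\zeta_{\xi_i}$ is an end-extension of length $m+1$ with last entry $i$; this is possible as $n^*\le m$. Then $p'_i$ forces $y_{\zeta_{\xi_i}}(m)=i$, hence $i\in\dot S(m)$ as $m\ge m^*$.

\emph{The recursion.} Let $\gamma_0<\dots<\gamma_{\ell-1}$ enumerate $\bigcup_{i<M}\mathrm{supp}(p'_i)$, and let $\gamma_\ell=\pi$. By recursion on $e\le\ell$ we find $q_e\in P_{\gamma_e}$ and $I_e\subseteq M$, both decreasing in $e$, such that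
\begin{itemize}
\item[(i)] $q_e\le p'_i{\restriction}\gamma_e$ for all $i\in I_e$;
\item[(ii)] $|I_e|\ge M/B(\gamma_e)$, and so $|I_e|\ge m+1$;
\item[(iii)] if $\alpha\in R\cap\gamma_e$ has type W, then $q_e\Vdash h_\alpha(k)\ge M\cdot n_\alpha$ for all $k\ge n_\alpha$.
\end{itemize}
Start with $q_0=1$ and $I_0=M$. Given $q_e$ and $I_e$ with $e<\ell$, write $\gamma=\gamma_e$. We define $q_{e+1}\in P_{\gamma+1}$; note that $p'_i{\restriction}\gamma_{e+1}=p'_i{\restriction}(\gamma+1)$ and $R\cap\gamma_{e+1}=R\cap(\gamma+1)$. In all cases but the last, $I_{e+1}=I_e$ and $B(\gamma_{e+1})=B(\gamma_e)$.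

\emph{$\gamma\notin R$.} Exactly one $i<M$ has $\gamma\in\mathrm{supp}(p'_i)$. If $i\in I_e$ let $q_{e+1}=q_e\cup\{(\gamma,p'_i(\gamma))\}$, and otherwise let $q_{e+1}=q_e$.

\emph{$\gamma\in R$ of type C, P or E.} Then $\gamma$ is rigid, so $q_e$ forces all $p'_i(\gamma)$, $i\in I_e$, to be equal by Lemma~\ref{lem:root}. Let $q_{e+1}=q_e\cup\{(\gamma,p'_i(\gamma))\}$ for one $i\in I_e$.

\emph{$\gamma\in R$ of type D.} By Lemma~\ref{lem:root}, $q_e$ forces that the finitely many $p'_i(\gamma)$, $i\in I_e$, have the same stem, hence a common lower bound. Take a name $\dot z$ for one by (F3) and let $q_{e+1}=q_e\cup\{(\gamma,\dot z)\}$.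

\emph{$\gamma\in R$ of type W.} All $p'_i(\gamma)$ equal $\check t_\gamma$. Choose $N\ge\max\{1,M\cdot n_\gamma\}$ larger than all entries of $t_\gamma$, and let $q_{e+1}$ extend $q_e$ by the check name of $t_\gamma{}^\frown\langle N\rangle$ at $\gamma$. This secures (iii) for $\gamma$.

\emph{$\gamma\in R$ of type L.} Let $\alpha=a(\gamma)$, so $\alpha\in R\cap\gamma$, and let $n=n_\alpha$. By Lemma~\ref{lem:root} there are a fixed stem $s$ and names $\dot F_i$ such that $q_e\Vdash p'_i(\gamma)=(s,\dot F_i)$ for $i\in I_e$. By the definition of $\mathbb{L}$ and the clause for type L in Definition~\ref{def:det}, $q_e\Vdash|\dot F_i|\le|s|\le n$. By Lemma~\ref{lem:L}(a) there are names $\dot s'_i$ such that $q_e$ forces $|\dot s'_i|=n$ and $(\dot s'_i,\dot F_i)\le(s,\dot F_i)$. Since $I_e\ne\emptyset$, (i) shows that $q_e$ forces $g_\alpha{\restriction}n=\bar g_\alpha$, so $\dot s'_i$ is forced to be one of $B_\alpha$ fixed sequences. Choose $r\le q_e$ in $P_\gamma$ that decides $\dot s'_i$ for all $i\in I_e$, and $I_{e+1}\subseteq I_e$ with $|I_{e+1}|\ge|I_e|/B_\alpha$ on which the decided value is a constant $s'$. As $B(\gamma_{e+1})=B(\gamma_e)\cdot B_\alpha$,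 (ii) holds. By (iii), $r$ forces
\[
h_\alpha(k)\ge M\cdot n\ge\sum_{i\in I_{e+1}}|\dot F_i|\qquad\text{for all }k\ge n=|s'|.
\]
By Lemma~\ref{lem:L}(c) and (F3) there is a name $\dot z$ that $r$ forces to be a lower bound of all $(s',\dot F_i)$, $i\in I_{e+1}$, and hence of all $p'_i(\gamma)$, $i\in I_{e+1}$. Let $q_{e+1}=r\cup\{(\gamma,\dot z)\}$.

\emph{The contradiction.} At the end $|I_\ell|\ge m+1$ and $q_\ell\le p'_i\le p$ for $i\in I_\ell$. So $q_\ell$ forces $I_\ell\subseteq\dot S(m)$ and $|\dot S(m)|\le m$, which is impossible. The last statement follows from Theorem~\ref{thm:bart}.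
\end{proof}

The step for type L makes no assumption on $A_\gamma$, which is why the proposition holds in both models. It uses the boundedness of $T_g$, through the finiteness of $B_\alpha$, and the genericity of the width, through (iii). Neither is available for $\mathbb{E}_A$; coordinates of type E are handled by rigidity, which needs $\chi_\gamma<\mu$.

\section{Covering by strong measure zero sets in model (I)}\label{sec:cov}

The argument of Proposition~\ref{prop:lower}(d) produces a cover of size $\kappa$, and in model (I) we need one of size $\lambda$. This is the purpose of the labels: for each $f$ the iteration adds $\lambda$ generic covers, one for each label, and the intersection of all open sets $O_\gamma$ with a given label has strong measure zero. If a real $x$ escaped all these intersections, we could take $2^k$ conditions with different labels and let the next strings of their covers run through all of $2^k$; one of these strings is an initial segment of $x$. Since we do not know which one, all $2^k$ conditions must survive the amalgamation, and a loss as in Section~\ref{sec:addN} cannot be afforded. In model (I)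 there is none, because coordinates of type L are small.

\begin{proposition}\label{prop:cov}
In model \textup{(I)}, $\mathrm{cov}(\mathcal{SN})\le\lambda$ in $V_\pi$.
\end{proposition}

\begin{proof}
In $V_\pi$, for $\xi<\lambda$ let $X_\xi$ be the intersection of the sets $O_\gamma$ over all $\gamma$ of type P with label $\xi$. If $f\in V_\pi$ is increasing, then by Lemma~\ref{lem:reflect} there is $\gamma$ of type P with label $\xi$ and $f_\gamma=f$, and $X_\xi\subseteq O_\gamma=\bigcup_m[\sigma_\gamma(m)]$ with $\sigma_\gamma\in T_f$. So $X_\xi\in\mathcal{SN}$ by Lemma~\ref{lem:sn}(i). We show that the $X_\xi$ cover $2^\omega$.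

Suppose $p\Vdash\dot x\in2^\omega\setminus\bigcup_{\xi<\lambda}\dot X_\xi$. For $\xi<\lambda$ choose $\eta_\xi$ of type P with label $\xi$ and a determined $p_\xi\le p$ with $\eta_\xi\in\mathrm{supp}(p_\xi)$ and $p_\xi\Vdash\dot x\notin O_{\eta_\xi}$. The $\eta_\xi$ are distinct because their labels are. Apply Lemma~\ref{lem:uniform} with $\rho=\lambda$ to obtain $Z$ and $R$ such that the length $m=|p_\xi(\eta_\xi)|$ and the value $k$ of $f_{\eta_\xi}(m)$ decided by $p_\xi{\restriction}\eta_\xi$ are constant on $Z$. Choose distinct $\xi_u\in Z$ for $u\in2^k$. Let $p'_u$ be obtained from $p_{\xi_u}$ by appending $u$ to the value at $\eta_{\xi_u}$. Since $p_{\xi_u}{\restriction}\eta_{\xi_u}$ forces $f_{\eta_{\xi_u}}(m)=k$, this is a condition, a variant of $p_{\xi_u}$, and it forces $\sigma_{\eta_{\xi_u}}(m)=u$.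

We define a common lower bound $q$ with support $\bigcup_u\mathrm{supp}(p'_u)$, choosing $q(\gamma)$ by recursion on $\gamma$ in this set and maintaining $q{\restriction}\gamma\le p'_u{\restriction}\gamma$ for all $u\in2^k$. If $\gamma\notin R$, exactly one $p'_u$ has $\gamma$ in its support; let $q(\gamma)=p'_u(\gamma)$. If $\gamma\in R$ is rigid, $q{\restriction}\gamma$ forces all $p'_u(\gamma)$ to be equal by Lemma~\ref{lem:root}; let $q(\gamma)$ be one of them. Otherwise $\gamma\in R$ has type D, and $q{\restriction}\gamma$ forces that the $p'_u(\gamma)$ have the same stem; let $q(\gamma)$ be a name of a common lower bound, by (F3).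

Extend $q$ to $q'$ with $q'\Vdash\dot x{\restriction}k=u$ for some $u\in2^k$. Then $q'\le p'_u$ forces $\dot x\in[u]=[\sigma_{\eta_{\xi_u}}(m)]\subseteq O_{\eta_{\xi_u}}$, while $q'\le p_{\xi_u}$ forces $\dot x\notin O_{\eta_{\xi_u}}$, a contradiction.
\end{proof}

\section{An unbounded family in model (II)}\label{sec:b}

To show that a family of Cohen reals stays unbounded, finite amalgamation is not enough: conditions forcing $i\le\dot g(m)$ give a contradiction only if infinitely many of them lie in the generic filter. Infinitely many conditions need not have a lower bound, so we look for a condition that forces infinitely many of them into the filter. For $\mathbb{D}_{\omega^\omega}$ there is no such condition in general, since the conditions $(s,c_i)$ with $c_i(|s|)=i$ force $d(|s|)\ge i$; in model (II) coordinates of type D are small, hence rigid. The nonrigid root coordinates have type L, and there $A_\gamma$ is the full compact space, so Lemma~\ref{lem:L}(d) provides a limit condition.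

\begin{proposition}\label{prop:b}
In model \textup{(II)}, the family $\{y_{\zeta_\xi}:\xi<\lambda\}$ is unbounded in $V_\pi$. Hence $\mathfrak{b}\le\lambda$.
\end{proposition}

\begin{proof}
Suppose $p$ forces $\dot g\in\omega^\omega$ and $y_{\zeta_\xi}\le^*\dot g$ for all $\xi<\lambda$. Choose determined $p_\xi\le p$ with $\zeta_\xi\in\mathrm{supp}(p_\xi)$ and $m_\xi<\omega$ such that $p_\xi\Vdash\forall m\ge m_\xi\ y_{\zeta_\xi}(m)\le\dot g(m)$. Apply Lemma~\ref{lem:uniform} with $\rho=\lambda$ and $\eta_\xi=\zeta_\xi$ to obtain $Z$ and $R$ such that $m_\xi=m^*$ and $|p_\xi(\zeta_\xi)|=n^*$ are constant on $Z$. Let $m=\max\{m^*,n^*\}$, let $\xi_i\in Z$, $i<\omega$, be distinct, and let $p'_i$ be the variant of $p_{\xi_i}$ whose value at $\zeta_{\xi_i}$ is an end-extension of length $m+1$ with last entry $i$. Then $p'_i\Vdash i=y_{\zeta_{\xi_i}}(m)\le\dot g(m)$. It suffices to find $q\in P_\pi$ that forces $p'_i\in\dot G$ for infinitely many $i$, for then $q$ forces $\dot g(m)\ge i$ for infinitely many $i$.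

Say that $q\in P_\gamma$ is \emph{good at $\gamma$} if it forces $p'_i{\restriction}\gamma\in\dot G_\gamma$ for infinitely many $i$. The condition $1$ is good at $0$. Since $R$ is finite, finitely many applications of the following two steps lead from $0$ to $\pi$.

\emph{Step 1. If $\beta\le\delta\le\pi$, $R\cap[\beta,\delta)=\emptyset$ and $q$ is good at $\beta$, then $q$ is good at $\delta$.} Let $r\le q$ in $P_\delta$ and $i_0<\omega$. The sets $\mathrm{supp}(p'_i)\cap[\beta,\delta)$ are pairwise disjoint, so there is $i_1\ge i_0$ such that they miss the finite set $\mathrm{supp}(r)$ for all $i\ge i_1$. Since $r{\restriction}\beta\le q$ and $q$ is good at $\beta$, there is $i\ge i_1$ such that $r{\restriction}\beta$ and $p'_i{\restriction}\beta$ have a common lower bound $r'\in P_\beta$. Then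
\[
r'\cup r{\restriction}[\beta,\delta)\cup p'_i{\restriction}[\beta,\delta)
\]
is a function, because the three domains are disjoint, and by induction on its coordinates it is a condition below both $r$ and $p'_i{\restriction}\delta$. By density, $q$ is good at $\delta$.

\emph{Step 2. If $\gamma\in R$ and $q$ is good at $\gamma$, then some $q\cup\{(\gamma,\dot z)\}$ is good at $\gamma+1$.} Work in $V_\gamma$ with $q\in G_\gamma$, and let $D=\{i:p'_i{\restriction}\gamma\in G_\gamma\}$, an infinite set. For $i,i'\in D$ the conditions $p'_i{\restriction}\gamma$ and $p'_{i'}{\restriction}\gamma$ have a common lower bound in $G_\gamma$, so the conclusions of Lemma~\ref{lem:root} hold in $V_\gamma$. If $\gamma$ is rigid, all $p'_i(\gamma)$, $i\in D$, are the same element $z$ of $Q_\gamma$. Otherwise $\gamma$ has type L and $p'_i(\gamma)=(s,F_i)$ for $i\in D$, with a fixed $s$. As $A_\gamma$ is the space $T_{g_{a(\gamma)}}$ of $V_\gamma$, Lemma~\ref{lem:L}(d), applied in $V_\gamma$, gives $z\in Q_\gamma$. In both cases $z$ forces over $V_\gamma$ that $p'_i(\gamma)\in\dot G(\gamma)$ for infinitely many $i\in D$. Take a name $\dot z$ by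 (F3). By (F2), $q\cup\{(\gamma,\dot z)\}$ forces $p'_i{\restriction}(\gamma+1)\in\dot G_{\gamma+1}$ for infinitely many $i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The poset is $P_\pi$, which is ccc. In both models $2^{\aleph_0}=\theta$ and $\mathrm{add}(\mathcal{N})=\mu$ by Propositions~\ref{prop:lower}(a) and~\ref{prop:addN}. In model (I), $\mathfrak{b}=\mathfrak{d}=\kappa$ by Proposition~\ref{prop:lower}(b), and $\lambda\le\mathrm{add}(\mathcal{SN})\le\mathrm{cov}(\mathcal{SN})\le\lambda$ by Propositions~\ref{prop:lower}(c) and~\ref{prop:cov}. In model (II), $\mathfrak{b}=\lambda$ by Propositions~\ref{prop:lower}(b) and~\ref{prop:b}, and $\kappa\le\mathrm{add}(\mathcal{SN})\le\mathrm{cov}(\mathcal{SN})\le\kappa$ by parts (c) and (d) of Proposition~\ref{prop:lower}.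
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{BCM}
J\"org Brendle, Miguel A. Cardona and Diego A. Mej\'ia, \emph{Separating cardinal characteristics of the strong measure zero ideal}, arXiv:2309.01931 (2023).

\end{thebibliography}
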